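\title{Sums of squares on cylinders over real affine curves}

\begin{abstract}
Let $C$ be a nonsingular affine curve over $\mathbb R$ whose set of real points is compact. We prove that every $f\in\mathbb R[C][y]$ that is nonnegative on $C(\mathbb R)\times\mathbb R$ is a sum of squares in $\mathbb R[C][y]$, even if $f$ has infinitely many real zeros. The proof reduces to the known case of finitely many zeros: the curves of real zeros of $f$ define a divisor class on $C$, and compactness provides a partition of unity that compensates for this class being nontrivial. We also determine, for arbitrary irreducible nonsingular $C$ and any number of variables, when every nonnegative polynomial with coefficients in $\mathbb R[C]$ is a sum of squares.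
\end{abstract}

\section{The question and the results}

Let $C$ be a nonsingular affine curve over $\mathbb R$, possibly reducible, and let $V=C\times\mathbb A^1$. Thus $\mathbb R[V]=\mathbb R[C][y]$ is the ring of polynomials in one variable over the coordinate ring of $C$, and $V(\mathbb R)=C(\mathbb R)\times\mathbb R$. A sum of squares in $\mathbb R[V]$ is nonnegative on $V(\mathbb R)$. When does the converse hold?

For the affine line, $C=\mathbb A^1$, it fails: there are nonnegative polynomials in $\mathbb R[x,y]$ that are not sums of squares (Section~\ref{sec:class} gives one). The situation is better if $C(\mathbb R)$ is compact, so that $V(\mathbb R)$ is a cylinder over a compact base and only the direction of $y$ is unbounded. The following is known.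

\begin{quote}
\textbf{Theorem F.} \emph{Let $C$ be a nonsingular affine curve over $\mathbb R$ with $C(\mathbb R)$ compact. If $f\in\mathbb R[C][y]$ is nonnegative on $C(\mathbb R)\times\mathbb R$ and has only finitely many zeros there, then $f$ is a sum of squares in $\mathbb R[C][y]$.}
\end{quote}

It is also known that for the circle $x_1^2+x_2^2=1$ the finiteness hypothesis can be dropped. The problem, which comes from Scheiderer and Wenzel \cite{SW}, is whether it can be dropped for every $C$ with $C(\mathbb R)$ compact.

Let $C$ be irreducible, and suppose that $f\ne0$ is nonnegative and has infinitely many real zeros. Then $f$ vanishes on curves, and to even order along each curve with infinitely many real points, because it does not change sign. If each of these curves is the divisor of a single polynomial $g\in\mathbb R[V]$, we divide $f$ by powers of the $g^2$ and arrive at a nonnegative polynomial with finitely many real zeros, to which Theorem~F applies. So the difficulty lies with zero curves that are \emph{not} given by one equation. They exist already over the circle (Section~\ref{sec:circle}). One might therefore suspect an obstruction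 for general $C$. There is none.

\begin{theorem}\label{thm:main}
Let $C$ be a nonsingular affine curve over $\mathbb R$ with $C(\mathbb R)$ compact, and $V=C\times\mathbb A^1$. Every $f\in\mathbb R[V]$ with $f\ge0$ on $V(\mathbb R)$ is a sum of squares in $\mathbb R[V]$.
\end{theorem}

The proof gives a statement about rational functions. For irreducible $C$, call a prime divisor $Z$ of $V$ \emph{real} if $Z(\mathbb R)$ is infinite and \emph{nonreal} otherwise, and let $v_Z$ be its valuation on the function field $\mathbb R(V)$.

\begin{theorem}\label{thm:refined}
Let $C$ be irreducible as in Theorem~\ref{thm:main}. Let $0\ne f\in\mathbb R(V)$ be nonnegative at every point of $V(\mathbb R)$ at which it is regular, and assume $v_Z(f)\ge0$ for all nonreal $Z$. Then $f=\sum_kg_k^2$ with $g_k\in\mathbb R(V)$, where $v_Z(g_k)\ge\frac12v_Z(f)$ for all real $Z$ and $v_Z(g_k)\ge0$ for all nonreal $Z$.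
\end{theorem}

The hypothesis on nonreal $Z$ is necessary, since $v_Z(g_k)\ge0$ for all $k$ forces $v_Z(f)\ge 0$. Poles along real $Z$ are allowed, and this is what makes the theorem useful for curves with $C(\mathbb R)$ not compact: together with counterexamples it yields the following classification.

\begin{theorem}\label{thm:class}
Let $C$ be an irreducible nonsingular affine curve over $\mathbb R$, with $C(\mathbb R)$ compact or not, and let $\overline C$ be its nonsingular projective completion.
\begin{enumerate}
\item[(a)] Every $f\in\mathbb R[C][y]$ nonnegative on $C(\mathbb R)\times\mathbb R$ is a sum of squares in $\mathbb R[C][y]$ if and only if $\overline C\setminus C$ contains a nonreal closed point.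
\item[(b)] For $n\ge2$, every $f\in\mathbb R[C][y_1,\dots,y_n]$ nonnegative on $C(\mathbb R)\times\mathbb R^n$ is a sum of squares in this ring if and only if $C(\mathbb R)=\emptyset$.
\end{enumerate}
\end{theorem}

Here a closed point is \emph{real} if its residue field is $\mathbb R$, and \emph{nonreal} if it is $\mathbb C$. If $C(\mathbb R)$ is compact, then all points of $\overline C\setminus C$ are nonreal, because real points of $C$ accumulate at every real point of $\overline C$; and $\overline C\setminus C$ is not empty, since $C$ is affine. So the condition in (a) is weaker than compactness.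

\medskip
\noindent\textbf{The idea.} Take half of the divisor of $f$ along the real curves. It differs from the divisor of a rational function $h$ by a combination of lines $\{x\}\times\mathbb A^1$, that is, by a fractional ideal $J$ of $\mathbb R[C]$. If $J$ had a generator $s$, then $f/(hs)^2$ would be a nonnegative polynomial with only finitely many real zeros, and Theorem~F would finish the proof. In general $J$ needs several generators $s_1,\dots,s_m$. We construct an identity $1=\sum_i s_i^2w_i$ in which $w_i\in J^{-2}$ has, at the real points, the sign and the order that $s^{-2}$ would have. Then each $f_i=w_if/h^2$ is a nonnegative polynomial to which Theorem~F applies, and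
\[
f=\sum_i (hs_i)^2f_i .
\]

\section{The circle, by hand}\label{sec:circle}

Let $C$ be the circle $x_1^2+x_2^2=1$, let $A=\mathbb R[C]$, and put
\[
f=(1-x_1)y^2-2x_2y+(1+x_1).
\]
Since $x_2^2=(1-x_1)(1+x_1)$, we have $(1-x_1)f=\bigl((1-x_1)y-x_2\bigr)^2$. Hence $f\ge0$ where $x_1\neq1$, and over the point $P=(1,0)$ we have $f=2$. With $(x_1,x_2)=(\cos\theta,\sin\theta)$, the real zeros of $f$ form the curve
\[
y=\tau:=\frac{x_2}{1-x_1}=\cot\frac\theta2,\qquad 0<\theta<2\pi .
\]
There are infinitely many, so Theorem~F does not apply.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]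
\draw[dashed] (0,-2)--(0,2);
\draw[dashed] (6,-2)--(6,2);
\draw[->] (0,0)--(6.6,0) node[right] {$\theta$};
\draw[thick] plot[domain=-2:2,samples=60] ({(180-2*atan(\x))/60},{\x});
\node[left] at (0,0) {$0$};
\node[below right] at (6,0) {$2\pi$};
\node at (1.2,-1.1) {below};
\node at (4.8,1.1) {above};
\end{tikzpicture}
\caption{The cylinder over the circle, cut open along the line $\theta=0$; the two dashed edges are identified. The curve is $y=\cot(\theta/2)$. Crossing the dashed line leads from the region below the curve to the region above it. So the complement of the curve is connected, and a continuous function on the cylinder that vanishes exactly on the curve cannot change sign across it.}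
\label{fig:cot}
\end{figure}

Let $Z$ be the prime divisor with equation $y=\tau$ over the function field of $C$. We claim that $\operatorname{div}f=2Z$, but that $Z$ is not the divisor of an element of $A[y]$, so that we cannot simply divide by a square. Let $\mathfrak m=(1-x_1,\,x_2)$ be the ideal of $P$, and $L$ the line over $P$. At $P$ the function $x_2$ is a local parameter and $1-x_1=x_2^2/(1+x_1)$ vanishes to order $2$; and $1-x_1$ has no other zero, real or not. So $1-x_1$ generates $\mathfrak m^2$ and has divisor $2L$ on $V$. The polynomial $(1-x_1)y-x_2$ is linear in $y$ and its coefficients generate $\mathfrak m$, so its divisor is $Z+L$. Hence $\operatorname{div}f=2(Z+L)-2L=2Z$.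

If $Z=\operatorname{div}g$ with $g\in A[y]$, then $f=ug^2$ with a unit $u$. Units of $A[y]$ lie in $A$, so $g$ would have degree $1$ in $y$, and its leading coefficient $\alpha\in A$ would satisfy $1-x_1=u\alpha^2$. So $\alpha$ would have a simple zero at $P$ and no other zero, and would change sign exactly once along the circle, which is impossible. The same argument shows that $\mathfrak m$ is not principal. Figure~\ref{fig:cot} shows the geometric reason: a generator $g$ would vanish exactly on the curve and change sign across it.

Put $h=y-\tau$. Then
\[
f=(1-x_1)\,h^2 ,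
\]
and the remaining factor $1-x_1$ is nonnegative but not a unit times a square in $A$. Take $J=\mathfrak m$ with its two generators $s_1=1-x_1$ and $s_2=x_2$. Although neither of them has divisor $P$, we have
\[
s_1^2+s_2^2=2(1-x_1),\qquad\text{that is,}\qquad 1=s_1^2w+s_2^2w\quad\text{with } w=\frac1{2(1-x_1)}\in J^{-2}.
\]
Multiply by $f$. Since $wf=\frac12h^2$, we get $f=\frac12(hs_1)^2+\frac12(hs_2)^2$. Both $hs_1$ and $hs_2$ are polynomials, because $\tau s_1=x_2$ and $\tau s_2=1+x_1$. Explicitly,
\[
f=\tfrac12\bigl((1-x_1)y-x_2\bigr)^2+\tfrac12\bigl(x_2y-(1+x_1)\bigr)^2 .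
\]

This is the whole proof in miniature. In the example we were lucky in one respect: $s_1^2+s_2^2$ generates $J^2$, so its inverse lies in $J^{-2}$. In general $\sum s_i^2$ generates $J^2$ only near the real points, and repairing this is the task of Lemma~\ref{lem:key}.

\section{Tools}\label{sec:tools}

\subsection*{Sums of squares and valuations}

A field is \emph{formally real} if $-1$ is not a sum of squares in it; equivalently, a nonempty sum of nonzero squares is never $0$. If $Z$ is an irreducible curve over $\mathbb R$ with infinitely many real points, then $\mathbb R(Z)$ is formally real: given an identity $\sum\varphi_k^2=0$ with all $\varphi_k\ne0$, evaluate it at a point of $Z(\mathbb R)$ that avoids the finitely many zeros and poles of the $\varphi_k$ and the singular points of $Z$.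

\begin{lemma}\label{lem:val}
Let $v$ be a discrete valuation of a field $E$ with formally real residue field. Then $v\bigl(\sum_kg_k^2\bigr)=2\min_kv(g_k)$ for all $g_1,\dots,g_r\in E$.
\end{lemma}

\begin{proof}
Let $n=\min_kv(g_k)$; we may assume $n<\infty$. Let $v(t)=1$. Then $t^{-2n}\sum g_k^2=\sum(t^{-n}g_k)^2$, and the right side is a sum of squares of elements of the valuation ring, not all with residue $0$. Since the residue field is formally real, the residue of the sum is nonzero.
\end{proof}

We use this for real points of a nonsingular curve (residue field $\mathbb R$), for real prime divisors $Z$ of $V$ (residue field $\mathbb R(Z)$), and for $v=-\deg_y$ on $E=F(y)$ with $F$ formally real (residue field $F$). In the last case it says that leading coefficients in $y$ do not cancel in a sum of squares.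

\begin{remark}\label{rem:real}
By Lemma~\ref{lem:val}, \emph{every} representation $f=\sum g_k^2$ in $\mathbb R(V)$ satisfies $v_Z(f)=2\min_kv_Z(g_k)$ at real $Z$. So in Theorem~\ref{thm:refined} the bounds at real $Z$ hold automatically and cannot be improved. What has to be proved is that there is a representation with $v_Z(g_k)\ge0$ at all nonreal $Z$.
\end{remark}

\subsection*{The cylinder over an irreducible curve}

From here to the end of Section~\ref{sec:proof}, $C$ is irreducible and $C(\mathbb R)$ is compact. Since $C$ is nonsingular, $A=\mathbb R[C]$ is a Dedekind domain; let $F=\operatorname{Frac}A$, and let $R=A[y]=\mathbb R[V]$. The ring $R$ is regular, hence normal, so that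
\begin{equation}\label{eq:normal}
R=\{g\in\mathbb R(V): v_Z(g)\ge0\text{ for all prime divisors }Z\text{ of }V\}.
\end{equation}
For a maximal ideal $\mathfrak m$ of $A$ write $v_{\mathfrak m}$ for its valuation, or $v_x$ if $\mathfrak m=\mathfrak m_x$ belongs to $x\in C(\mathbb R)$. A nonzero fractional ideal $J$ of $A$ is a product $\prod\mathfrak m^{v_{\mathfrak m}(J)}$ with almost all exponents zero, and $J=\{s\in F: v_{\mathfrak m}(s)\ge v_{\mathfrak m}(J)\text{ for all }\mathfrak m\}$. Further, $v_{\mathfrak m}(J)$ is the minimum of $v_{\mathfrak m}$ on any set of generators of $J$.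

\begin{lemma}\label{lem:dense}
Let $Y\subsetneq V$ be Zariski closed. Then $V(\mathbb R)\setminus Y$ is dense in $V(\mathbb R)$.
\end{lemma}

\begin{proof}
Choose $0\ne q\in R$ vanishing on $Y$. At $z\in V(\mathbb R)$ the nonsingular surface $V$ has local parameters $t_1,t_2$. They are coordinates of the manifold $V(\mathbb R)$ near $z$, and Taylor expansion embeds the local ring $\mathcal O_{V,z}$ in $\mathbb R[[t_1,t_2]]$. If $q$ vanished on a neighborhood of $z$ in $V(\mathbb R)$, its Taylor series would be zero, hence $q=0$, a contradiction.
\end{proof}

\section{Half the divisor of a nonnegative function}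

\begin{lemma}\label{lem:parity}
Let $0\ne f\in\mathbb R(V)$ be nonnegative at every point of $V(\mathbb R)$ where it is regular. Then $v_Z(f)$ is even for every real prime divisor $Z$.
\end{lemma}

\begin{proof}
As $Z(\mathbb R)$ is infinite, there is $z\in Z(\mathbb R)$ that is a nonsingular point of $Z$ and lies on no other component of $\operatorname{div}f$. Let $g\in\mathcal O_{V,z}$ generate the ideal of $Z$ at $z$. Then $f=ug^m$ with a unit $u$ and $m=v_Z(f)$. Since $Z$ is nonsingular at $z$, the function $g$ has nonzero differential there, so it takes both signs on $V(\mathbb R)$ arbitrarily close to $z$. Near $z$ the unit $u$ has constant sign, and $f$ is regular where $g\ne0$. If $m$ were odd, $f$ would take negative values.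
\end{proof}

We can therefore halve the real part of $\operatorname{div}f$. The next lemma measures how far the result is from being the divisor of a function, and shows that the discrepancy lives on the curve $C$.

\begin{lemma}\label{lem:div}
For every maximal ideal $\mathfrak m\subset A$ the ideal $\mathfrak mR$ is the ideal of a prime divisor $[\mathfrak mR]$ of $V$. On $F$ its valuation restricts to $v_{\mathfrak m}$, and it is real if and only if $A/\mathfrak m=\mathbb R$. Every other prime divisor has valuation zero on $F^*$. For every divisor $D$ on $V$ there are $h\in\mathbb R(V)^*$ and a nonzero fractional ideal $J$ of $A$ with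
\[
D=\operatorname{div}h+\sum_{\mathfrak m}v_{\mathfrak m}(J)\,[\mathfrak mR].
\]
\end{lemma}

\begin{proof}
Since $R/\mathfrak mR=(A/\mathfrak m)[y]$ is a domain and $\mathfrak m$ is locally generated by one element, $\mathfrak mR$ is a prime of height one. A generator of $\mathfrak mA_{\mathfrak m}$ is a uniformizer for $[\mathfrak mR]$, which gives the statement on $v_{\mathfrak m}$. The divisor $[\mathfrak mR]$ is the line over the point $\mathfrak m$; it has infinitely many real points if $A/\mathfrak m=\mathbb R$, and none if $A/\mathfrak m=\mathbb C$.

Let $\mathfrak p$ be a prime of height one in $R$. If $\mathfrak p\cap A\neq0$, then $\mathfrak p\cap A$ is a maximal ideal $\mathfrak m$, and $\mathfrak p\supseteq\mathfrak mR\neq0$, so $\mathfrak p=\mathfrak mR$. If $\mathfrak p\cap A=0$, then nonzero elements of $A$ are units in $R_{\mathfrak p}$, so the valuation is zero on $F^*$. The primes of this second kind, with divisors called \emph{horizontal}, correspond to the maximal ideals of the principal ideal domain $F[y]$. For horizontal $Z$ let $\pi_Z\in F[y]$ generate the corresponding ideal. Then $v_{Z'}(\pi_Z)$ is $1$ for $Z'=Z$ and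 $0$ for any other horizontal $Z'$. Write $D=\sum n_ZZ$ and $h=\prod_{Z\text{ horizontal}}\pi_Z^{n_Z}$. All horizontal coefficients of $D-\operatorname{div}h$ vanish, so $D-\operatorname{div}h=\sum_{\mathfrak m}l_{\mathfrak m}[\mathfrak mR]$, and $J=\prod\mathfrak m^{l_{\mathfrak m}}$ is as required.
\end{proof}

In Section~\ref{sec:circle}, $D=\frac12\operatorname{div}f=Z$, $h=y-\tau$ and $J=\mathfrak m$.

\section{A positive partition of unity}\label{sec:key}

Let $f$ be as in Theorem~\ref{thm:refined}, and let $h$ and $J$ belong to $D=\sum_{Z\text{ real}}\frac12v_Z(f)Z$ as in Lemma~\ref{lem:div}. Then $f/h^2$ has order $2v_x(J)$ along the line over a real point $x$, and we want to remove these zeros and poles. If $J=sA$, we would multiply by $w=s^{-2}$. If $J$ is not principal, we look for an identity $1=\sum_i s_i^2w_i$ with $s_i\in J$ such that each $w_if/h^2$ is fit for Theorem~F. Three properties are needed: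
\begin{itemize}
\item $w_i\in J^{-2}$, so that $w_if/h^2$ has no poles;
\item $w_i>0$ at the real points $x$ with $v_x(J)=0$, so that $w_if/h^2\ge0$;
\item $v_x(w_i)$ exactly $-2v_x(J)$ at real $x$, because otherwise $w_if/h^2$ would vanish on the whole line over $x$.
\end{itemize}

\begin{lemma}\label{lem:key}
Let $J$ be a nonzero fractional ideal of $A$, generated by $s_1,\dots,s_m$. There are $w_1,\dots,w_m\in J^{-2}$ with
\[
\sum_{i=1}^ms_i^2w_i=1
\]
such that for all $i$ and all $x\in C(\mathbb R)$ we have $v_x(w_i)=-2v_x(J)$, and $w_i(x)>0$ if $v_x(J)=0$.
\end{lemma}

Suppose $C(\mathbb R)\ne\emptyset$. There are two obvious candidates. Put $a=\sum_is_i^2$. The choice $w_i=1/a$ satisfies the identity and has the right order and sign at the real points, but $1/a$ need not lie in $J^{-2}$, since $a$ may have superfluous zeros at nonreal points. (For $J=A$ on the circle with generators $1,x_1$, the function $a=1+x_1^2$ is not a unit.) On the other hand, pure algebra provides $w_i^0\in J^{-2}$ with $\sum s_i^2w_i^0=1$, but without any positivity. We mix the two with weights $c$ and $1-c$, where $c\in A$ cancels the superfluous zeros of $a$ and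 is so close to $1$ on $C(\mathbb R)$ that positivity survives. Compactness is used to find $c$.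

\begin{proof}[Proof of Lemma~\ref{lem:key}]
\emph{The algebraic solution.} For each $\mathfrak m$ some $s_i$ has $v_{\mathfrak m}(s_i)=v_{\mathfrak m}(J)$, so $v_{\mathfrak m}(s_i^2)=v_{\mathfrak m}(J^2)$. Hence $s_1^2,\dots,s_m^2$ generate $J^2$. As $J^2J^{-2}=A$, there are $w_i^0\in J^{-2}$ with $\sum_is_i^2w_i^0=1$. If $C(\mathbb R)=\emptyset$, take $w_i=w_i^0$. Assume now that $C(\mathbb R)\ne\emptyset$.

\emph{The solution near the real points.} Let $a=\sum_is_i^2\in J^2$. For $x\in C(\mathbb R)$, Lemma~\ref{lem:val} gives $v_x(a)=2\min_iv_x(s_i)$. Therefore $a\ne0$ and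
\begin{equation}\label{eq:a}
v_x(a)=2v_x(J)\ \text{ for all }x\in C(\mathbb R),\qquad a(x)>0\ \text{ if }v_x(J)=0,
\end{equation}
the last assertion because then all $s_i$ are regular at $x$ and not all vanish there.

\emph{The weight.} Let $K=aJ^{-2}$. Since $a\in J^2$, this is an ideal of $A$, and by \eqref{eq:a} it is contained in no $\mathfrak m_x$ with $x\in C(\mathbb R)$. If $k_1,\dots,k_r$ generate $K$, then $k=\sum_jk_j^2\in K$ is strictly positive on $C(\mathbb R)$. Let $\varepsilon>0$. The restrictions to $C(\mathbb R)$ of elements of $A$ form an algebra of continuous functions on a compact space which contains the constants and separates points. By Stone--Weierstrass there is $b\in A$ with $|b-1/k|<\varepsilon/\max_{C(\mathbb R)}k$ on $C(\mathbb R)$. Then $c=bk$ satisfies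
\[
c\in K,\qquad |c-1|<\varepsilon\ \text{ on }C(\mathbb R).
\]

\emph{The mixture.} Put
\[
w_i=\frac ca+(1-c)\,w_i^0 .
\]
Here $c/a\in a^{-1}K=J^{-2}$ and $1-c\in A$, so $w_i\in J^{-2}$. Also $\sum_is_i^2w_i=\frac ca\cdot a+(1-c)=1$. The functions $aw_i^0$ lie in $K\subseteq A$, so they are bounded on the compact set $C(\mathbb R)$, say by $B$ in absolute value for all $i$. On $C(\mathbb R)$,
\[
aw_i=c+(1-c)\,aw_i^0\ \ge\ 1-\varepsilon-\varepsilon B>0\qquad\text{provided }\varepsilon<\frac1{1+B}.
\]
Since $B$ does not depend on $c$, we may fix such an $\varepsilon$ from the start. Then $aw_i\in A$ has no zero on $C(\mathbb R)$, so \eqref{eq:a} gives $v_x(w_i)=-v_x(a)=-2v_x(J)$ for all $x\in C(\mathbb R)$. If $v_x(J)=0$, then $a(x)>0$ and $a(x)w_i(x)>0$, so $w_i(x)>0$.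
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:refined}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
By Lemma~\ref{lem:parity} and the hypothesis on nonreal divisors,
\[
\operatorname{div}f=2D+B,\qquad D=\sum_{Z\text{ real}}\tfrac12v_Z(f)\,Z,\qquad B=\sum_{Z\text{ nonreal}}v_Z(f)\,Z\ \ge0 .
\]
Choose $h$ and $J$ for $D$ as in Lemma~\ref{lem:div}, then generators $s_1,\dots,s_m$ of $J$, and $w_1,\dots,w_m$ as in Lemma~\ref{lem:key}. Put
\[
f_i=\frac{w_if}{h^2}\in\mathbb R(V).
\]
We show that every $f_i$ is a sum of squares in $R$. This is trivial if $w_i=0$ (which can happen only if $C(\mathbb R)=\emptyset$), so let $w_i\ne0$.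

\emph{$f_i\in R$.} By Lemma~\ref{lem:div},
\[
\operatorname{div}f_i=B+2(D-\operatorname{div}h)+\operatorname{div}w_i
=B+\sum_{\mathfrak m}\bigl(2v_{\mathfrak m}(J)+v_{\mathfrak m}(w_i)\bigr)[\mathfrak mR].
\]
The coefficients in the sum are nonnegative because $w_i\in J^{-2}$, and they vanish at real $\mathfrak m$ by Lemma~\ref{lem:key}. So $\operatorname{div}f_i\ge0$, and $f_i\in R$ by \eqref{eq:normal}.

\emph{$f_i\ge0$ on $V(\mathbb R)$.} Consider the points $(x,y)\in V(\mathbb R)$ at which $f$, $h$, $h^{-1}$ are regular and $v_x(J)=0$. There $w_i>0$, $f\ge0$ and $h^2>0$, so $f_i\ge0$. These points are dense in $V(\mathbb R)$ by Lemma~\ref{lem:dense}, and $f_i$ is continuous.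

\emph{$f_i$ has only finitely many zeros in $V(\mathbb R)$.} A real zero lies on a component of $\operatorname{div}f_i$. This is either one of the finitely many components of $B$, each of which is nonreal and so has finitely many real points, or a line $[\mathfrak mR]$ with $\mathfrak m$ nonreal, which has none.

By Theorem~F, $f_i=\sum_jg_{ij}^2$ with $g_{ij}\in R$. Therefore
\[
f=\sum_is_i^2w_i\,f=\sum_i(hs_i)^2f_i=\sum_{i,j}(hs_ig_{ij})^2 .
\]
It remains to estimate the valuations. Let $Z$ be a prime divisor of $V$. If $Z=[\mathfrak mR]$, then $v_Z(s_i)=v_{\mathfrak m}(s_i)\ge v_{\mathfrak m}(J)$. If $Z$ is horizontal, then $v_Z(s_i)\ge0$ (with $v_Z(s_i)=\infty$ if $s_i=0$). In both cases Lemma~\ref{lem:div} shows that $v_Z(hs_i)$ is at least the coefficient of $Z$ in $D$. Since $v_Z(g_{ij})\ge0$, this gives $v_Z(hs_ig_{ij})\ge\frac12v_Z(f)$ if $Z$ is real, and $v_Z(hs_ig_{ij})\ge0$ if $Z$ is nonreal.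
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A nonsingular $C$ is the disjoint union of its irreducible components $C_k$, and $\mathbb R[C][y]=\prod_k\mathbb R[C_k][y]$. An element of a finite product of rings is a sum of squares if and only if each of its components is, and each $C_k(\mathbb R)$ is closed in $C(\mathbb R)$, hence compact. So let $C$ be irreducible. The case $f=0$ is trivial; let $f\ne0$. Since $f\in\mathbb R[V]$, we have $v_Z(f)\ge0$ for all $Z$. The functions $g_k$ of Theorem~\ref{thm:refined} then satisfy $v_Z(g_k)\ge0$ for all $Z$, so $g_k\in\mathbb R[V]$ by \eqref{eq:normal}.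
\end{proof}

Compactness entered in Theorem~F and in the choice of $c$. How much of it is really needed is the subject of the next section.

\section{Which curves have the property?}\label{sec:class}

In this section we prove Theorem~\ref{thm:class}. So let $C$ be an irreducible nonsingular affine curve over $\mathbb R$, with no assumption on $C(\mathbb R)$. Recall that $\overline C\setminus C\ne\emptyset$.

\subsection*{Part (a), a nonreal point at infinity}

The plan is to add the real points at infinity to the curve. The base becomes compact, at the price of poles of $f$ along real lines; these are allowed in Theorem~\ref{thm:refined}.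

Assume that $\overline C\setminus C$ contains a nonreal point. Let $T$ be the set of real points of $\overline C\setminus C$, and $C'=C\cup T$. Then $C'$ is $\overline C$ minus a nonempty finite set of nonreal points. Hence it is affine, irreducible and nonsingular, and $C'(\mathbb R)=\overline C(\mathbb R)$ is compact. Let $V'=C'\times\mathbb A^1$. Let $0\ne f\in\mathbb R[C][y]$ be nonnegative on $C(\mathbb R)\times\mathbb R$. This set is dense in $V'(\mathbb R)$ by Lemma~\ref{lem:dense}, so $f$ is nonnegative at every point of $V'(\mathbb R)$ where it is regular. The prime divisors of $V'$ that do not meet $C\times\mathbb A^1$ are the lines $\{Q\}\times\mathbb A^1$ with $Q\in T$, which are real; at all others $v_Z(f)\ge0$. So Theorem~\ref{thm:refined} applies on $V'$ and gives $f=\sum g_k^2$ with $v_Z(g_k)\ge0$ for every prime divisor $Z$ meeting $C\times\mathbb A^1$. As $C\times\mathbb A^1$ is normal, $g_k\in\mathbb R[C][y]$.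

\begin{remark}
For example, let $C$ be the affine line without the nonreal point $x^2+1=0$. Then $\mathbb R[C]=\mathbb R[x,\frac1{1+x^2}]$ and $C(\mathbb R)=\mathbb R$. Clearing denominators, we see: if $f\in\mathbb R[x,y]$ is nonnegative on $\mathbb R^2$, then $(1+x^2)^{2N}f$ is a sum of squares in $\mathbb R[x,y]$ for some $N$.
\end{remark}

\subsection*{Part (a), only real points at infinity}

Assume that all points of $\overline C\setminus C$ are real. There is at least one such point. Near it $\overline C(\mathbb R)$ is a $1$-manifold, so $C(\mathbb R)$ is infinite and $\mathbb R(C)$ is formally real. The reason why the property fails is the following rigidity: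
\begin{equation}\label{eq:rigid}
\text{if } \textstyle\sum_k c_k^2=1\text{ with } c_k\in\mathbb R[C],\text{ then all } c_k\text{ lie in }\mathbb R .
\end{equation}
(On the circle this fails, as $x_1^2+x_2^2=1$ shows.) To prove \eqref{eq:rigid}, let $Q\in\overline C\setminus C$. Its residue field is $\mathbb R$, so Lemma~\ref{lem:val} gives $0=v_Q(1)=2\min_kv_Q(c_k)$. Hence every $c_k$ is regular on all of the projective curve $\overline C$, so it is algebraic over $\mathbb R$. The formally real field $\mathbb R(C)$ contains no element outside $\mathbb R$ that is algebraic over $\mathbb R$.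

We now write down a nonnegative polynomial of degree $4$ in $y$ whose leading and constant coefficients are both $1$, so that rigidity applies twice. Choose $x_0\in C(\mathbb R)$ and a nonconstant $\varphi\in\mathbb R[C]$ with $\varphi(x_0)=0$, and let
\begin{align*}
f&=(y^2-1)^2+\varphi^2\,y\bigl(1+2(1+\varphi^2)y\bigr)\\
&=y^4+\bigl(2\varphi^2+2\varphi^4-2\bigr)y^2+\varphi^2y+1 .
\end{align*}

\emph{$f\ge0$ on $C(\mathbb R)\times\mathbb R$.} Let $p=\varphi(x)^2\ge0$. The second summand $py\bigl(1+2(1+p)y\bigr)$ can be negative only for $-\frac1{2(1+p)}<y<0$, where $|y|<\frac12$. For these $y$ the first summand is greater than $\frac9{16}$. The minimum of $y+2(1+p)y^2$ is $-\frac1{8(1+p)}$, so the second summand is at least $-\frac p{8(1+p)}>-\frac18$. Hence $f>0$ there, and $f\ge0$ elsewhere.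

\emph{$f$ is not a sum of squares.} Suppose $f=\sum g_k^2$ with $g_k\in\mathbb R[C][y]$. Since $\mathbb R(C)$ is formally real, Lemma~\ref{lem:val} for $-\deg_y$ shows $\deg_yg_k\le2$. Write $g_k=c_ky^2+b_ky+a_k$ with $a_k,b_k,c_k\in\mathbb R[C]$. The coefficients of $y^4$ and of $1$ give $\sum c_k^2=1$ and $\sum a_k^2=1$, so all $c_k$ and $a_k$ are real constants by \eqref{eq:rigid}. Since $f(x_0,y)=(y^2-1)^2$ vanishes at $y=\pm1$, so does every $g_k(x_0,y)$, that is,
\[
c_k+a_k\pm b_k(x_0)=0 .
\]
Hence $a_k=-c_k$ for all $k$. Comparing the coefficients of $y^3$ and $y$ gives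
\[
0=2\sum_kc_kb_k,\qquad \varphi^2=2\sum_ka_kb_k=-2\sum_kc_kb_k=0 ,
\]
which contradicts $\varphi\neq0$. This completes the proof of (a). For $C=\mathbb A^1$, $\varphi=x$, we obtain the polynomial in two variables announced in the introduction.

\subsection*{Part (b)}

If $C(\mathbb R)=\emptyset$, then $-1$ is a sum of squares in $\mathbb R[C]$ by the real Nullstellensatz. So every $f=\bigl(\frac{f+1}2\bigr)^2-\bigl(\frac{f-1}2\bigr)^2$ is a sum of squares.

Conversely, let $Q\in C(\mathbb R)$ and $n\ge2$. With three independent directions at a real point, the obstruction is local and no condition at infinity can remove it: a nonnegative function whose lowest homogeneous part is not a sum of squares of forms cannot be a sum of squares. Consider the Motzkin form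
\[
M(a,b,c)=a^4b^2+a^2b^4+c^6-3a^2b^2c^2 .
\]
It is nonnegative on $\mathbb R^3$ by the inequality between arithmetic and geometric means.

\emph{$M$ is not a sum of squares of forms.} Suppose $M=\sum q_k^2$ with cubic forms $q_k$. From $\sum q_k(a,0,c)^2=c^6$ and Lemma~\ref{lem:val} for the $c$-adic valuation of $\mathbb R(a)(c)$, each $q_k(a,0,c)$ is divisible by $c^3$, so equals $\gamma_kc^3$ with $\gamma_k\in\mathbb R$. In the same way $q_k(0,b,c)=\gamma_kc^3$, with the same $\gamma_k$, the coefficient of $c^3$ in $q_k$. Hence $q_k=\gamma_kc^3+ab\,\ell_k$ with linear forms $\ell_k$. In $\sum q_k^2$ the monomial $a^2b^2c^2$ arises only from the squares $a^2b^2\ell_k^2$, so its coefficient is a sum of real squares and cannot be $-3$.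

\emph{The counterexample.} Let $t\in\mathbb R[C]$ with $v_Q(t)=1$, and put $f=M(t,y_1,y_2)$, which is nonnegative on $C(\mathbb R)\times\mathbb R^n$. Suppose $f=\sum g_k^2$ with all $g_k\neq0$. Setting $y_3=\dots=y_n=0$ and omitting terms that become zero, we may assume $n=2$. The local ring of $C\times\mathbb A^2$ at $(Q,0,0)$ is regular with residue field $\mathbb R$ and parameters $t,y_1,y_2$. So its associated graded ring is the polynomial ring $\mathbb R[t,y_1,y_2]$, and each nonzero element has an order and an initial form. Let $r$ be the smallest order of the $g_k$. The sum of the squares of the initial forms of those $g_k$ that have order $r$ is nonzero, since these are nonzero real polynomials. So it is the initial form of $f$, of degree $2r$. But the initial form of $f$ is $M(t,y_1,y_2)$, of degree $6$. Hence $r=3$ and $M$ is a sum of squares of forms, a contradiction. This proves (b), and with it Theorem~\ref{thm:class}. \qed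

\begin{thebibliography}{1}
\bibitem{SW} Claus Scheiderer, Sebastian Wenzel, \emph{Polynomials nonnegative on the cylinder}, arXiv:1607.08705 (2016).
\end{thebibliography}
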